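\title{Birational maps whose degrees grow like a half-integral power of $n$}

\begin{abstract}
Let $g$ be a dominant meromorphic transformation of a compact K\"ahler manifold whose $j$-th dynamical degree equals $1$, and let $s_j(g)$ be the exponent of polynomial growth of the action of $g^n$ on $H^{j,j}$. Cantat and Paris-Romaskevich asked whether $s_j(g)$ is always an integer. We show that it is not: for every $k\ge 8$ there is a birational map of a smooth projective variety of dimension $k$ whose degrees of order $j=\lfloor k/2\rfloor$ grow exactly like $n^{\sigma}$ with $\sigma=2\lfloor (k-2)^2/4\rfloor+\frac12$. The half comes from a quadratic Weyl sum on the real torus attached to the degenerate fibers of a family of abelian varieties.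
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Polynomial growth of degrees}
Let $X$ be a compact K\"ahler manifold of dimension $k$ and let $g$ be a dominant meromorphic transformation of $X$. Let $\Gamma$ be a resolution of the graph of $g$, with its two holomorphic maps $\pi_1,\pi_2:\Gamma\to X$, where $\pi_1$ is bimeromorphic and $\pi_2=g\circ\pi_1$. For $0\le j\le k$ the map $g$ acts on $H^{j,j}(X,\mathbf C)$ by $(g)_j^*=(\pi_1)_*\circ\pi_2^*$. Fix a norm on $H^*(X,\mathbf C)$ and put
\[
\lambda_j(g)=\limsup_{n\to+\infty}\|(g^n)_j^*\|^{1/n},\qquad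
s_j(g)=\limsup_{n\to+\infty}\frac{\log\|(g^n)_j^*\|}{\log n}\in\mathbf R_+\cup\{+\infty\}.
\]
The number $\lambda_j(g)$ is the $j$-th dynamical degree; by Dinh and Sibony the upper limit defining it is a limit. It measures exponential growth. When $\lambda_j(g)=1$ the growth is subexponential and $s_j(g)$ measures it on the polynomial scale; for instance $s_0(g)=0$. Neither number changes if $\|(g^n)_j^*\|$ is replaced by
\begin{equation}\label{eq:degree}
\int_X (g^n)^*(\kappa^j)\wedge\kappa^{k-j}=\int_{\Gamma}\pi_2^*\kappa^j\wedge\pi_1^*\kappa^{k-j}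
\end{equation}
for a fixed K\"ahler form $\kappa$, where $\Gamma$ now resolves the graph of $g^n$. If $X$ is projective and $\kappa$ represents the hyperplane class, \eqref{eq:degree} counts the points $x$ of a general linear section of codimension $k-j$ such that $g^n(x)$ lies in a general linear section of codimension $j$.

If $g$ is holomorphic, then $(g^n)_j^*$ is the $n$-th power of the single linear map $(g)_j^*$. In that case $\lambda_j(g)$ is a spectral radius, and if it equals $1$ then $\|(g^n)_j^*\|$ grows like $n^{r-1}$, where $r$ is the size of the largest Jordan block with an eigenvalue of modulus $1$. So $s_j(g)=r-1$ is an integer. Two examples in dimension $2$ will guide us.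
\begin{itemize}
\item Let $E_0$ be an elliptic curve and $g(P_1,P_2)=(P_1,P_2+P_1)$ on $E_0^2$, with $\kappa$ in the class of $\{P_1=O\}+\{P_2=O\}$. The curve $\{P_2+nP_1=O\}$ meets $\{P_2=O\}$ in $n^2$ points and $\{P_1=O\}$ in one point, so \eqref{eq:degree} equals $n^2+2$ for $j=1$, and $s_1(g)=2$.
\item Let $g(z,w)=(z,zw)$ on $\mathbf P^1\times\mathbf P^1$, which is birational but not holomorphic, with $\kappa$ in the class of $\{z=z_0\}+\{w=w_0\}$. Here $g^n(z,w)=(z,z^nw)$. The curve $\{z^nw=w_1\}$ meets $\{w=w_0\}$ in $n$ points and $\{z=z_0\}$ in one point, so \eqref{eq:degree} equals $n+2$, and $s_1(g)=1$.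
\end{itemize}
For a meromorphic map, $(g^n)_j^*$ need not be a power of a fixed matrix, and the Jordan form argument is lost. Still, the second example gives a polynomial in $n$, and in dimension $k\le2$ it is known that $s_j(g)$ is an integer whenever $\lambda_j(g)=1$. One is led to guess that this holds in all dimensions. Cantat and Paris-Romaskevich \cite{CPR} state that they do not know it except in dimension at most $2$, and pose it as an open question:
\begin{quote}
\emph{Is $s_j(g)$ a finite integer for every compact K\"ahler manifold $X$ of dimension $k\ge3$, every dominant meromorphic transformation $g$ of $X$, and every $j\in\{1,\dots,k\}$ with $\lambda_j(g)=1$?}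
\end{quote}
The answer is no. We call a class \emph{ample} if it is the first Chern class of an ample $\mathbf Q$-divisor.

\begin{theorem}\label{thm:main}
Let $k\ge 8$, $N=k-2$, $m=\lfloor N/2\rfloor$ and $j=m+1=\lfloor k/2\rfloor$. There are a smooth complex projective variety $X$ of dimension $k$ and a birational map $g:X\dashrightarrow X$ such that, for every K\"ahler form $\kappa$ in an ample class, there are constants $0<c_1<c_2$ with
\[
c_1\,n^{\sigma}\le \int_X (g^n)^*(\kappa^{j})\wedge \kappa^{k-j}\le c_2\, n^{\sigma}\quad(n\text{ large}),\qquad \sigma=2m(N-m)+\tfrac12 .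
\]
Hence $\lambda_j(g)=1$ and $s_j(g)=2\lfloor (k-2)^2/4\rfloor+\tfrac12\notin\mathbf Z$.
\end{theorem}

For $k=8$ we have $N=6$, $m=3$, $j=4$ and $s_4(g)=37/2$. For these maps the upper limit defining $s_j$ is a limit. We do not decide which of the dimensions $3\le k\le 7$ admit a counterexample.

\subsection{The map}\label{ss:map}
The map of Theorem~\ref{thm:main} combines the two examples above, with one change: the elliptic curve varies in a family and degenerates. Let $K=\mathbf C(s)$, let $E$ be the elliptic curve $y^2=x(x-1)(x-s^2)$ over $K$, and let $u=x/s$. On $E^N\times\mathbf P^1$ set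
\begin{equation}\label{eq:g}
g(P_1,\dots,P_N;w)=(P_1,\;P_2+P_1,\;\dots,\;P_N+P_{N-1};\;u(P_3)\,w).
\end{equation}
This map is birational, and $X$ will be a smooth projective variety over $\mathbf C$, of dimension $N+2$, fibered over the $s$-line with generic fiber birational to $E^N\times\mathbf P^1$. For a row $r\in\mathbf Z^N$ and $P\in E^N$ write $r\cdot P=\sum_a r_aP_a$. The first $N$ coordinates of $g$ are given by the matrix $U=I+J$, with $J$ the lower shift. Since $U^n=\sum_r\binom nr J^r$, we have $(U^n)_{ab}=\binom n{a-b}$, and the rows of $U^n$ are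
\[
t_a^{(n)}=\Big(\tbinom n{a-1},\tbinom n{a-2},\dots,\tbinom n{a-N}\Big),\qquad 1\le a\le N ,
\]
with $\binom nr=0$ for $r<0$. The $a$-th entry of $t^{(n)}_a$ is $1$. By induction on $n$,
\begin{equation}\label{eq:gn}
g^n(P;w)=(U^nP;\,f_n(P)\,w),\qquad f_n(P)=\prod_{i=0}^{n-1}u(\tau_i\cdot P),\qquad \tau_i=t_3^{(i)}=\Big(\tbinom i2,\,i,\,1,\,0,\dots,0\Big).
\end{equation}

\subsection{Where the half comes from}
As in the example $(z,zw)$, the decisive contribution to \eqref{eq:degree} is the number of zeros of the multiplier $f_n$ on a curve $Z$. The curve is cut out in the total space of the family $E^N$ by $N$ conditions on points $r_l\cdot P$, where $m$ of the rows $r_l$ are rows of $U^n$ and $N-m$ are rows of the identity matrix. If $R$ is the matrix with these rows, $Z$ has degree proportional to $\det(R)^2$ over the $s$-line, and $\det(R)^2$ can be as large as $n^{2m(N-m)}$.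

The number of zeros is $\sum_{z\in Z}\max(0,\operatorname{ord}_zf_n)$, and $\operatorname{ord}_zf_n$ is a sum of $n$ terms that may have both signs. Zeros arise in two ways. First, $Z$ crosses the hypersurfaces $\{\tau_i\cdot P=(0,0)\}$; these zeros are bounded by sums of squares of determinants. Second, $u$ vanishes or has poles along components of the degenerate fibers over $s=0$ and $s=\infty$. A branch of a curve through such a fiber has a position $\rho$ on a circle $\mathbf R/\mathbf Z$, which records the component that it meets, and the order of $u$ along the branch is $\psi(\rho)$ for an explicit function $\psi$ of mean zero. So the order of $f_n$ along a branch of $Z$ with positions $(\rho_1,\dots,\rho_N)$ is $\sum_{i<n}\psi\big(\binom i2\rho_1+i\rho_2+\rho_3\big)$. After a renormalization the positions equidistribute, and this quadratic Weyl sum has typical size $\sqrt n$. The zeros of the second kind therefore number about $\det(R)^2\sqrt n$, and for $N\ge6$ they outnumber all other contributions.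

Section~\ref{sec:curve} computes $\psi$, starting from the $3$-torsion points. Section~\ref{sec:weyl} estimates the Weyl sum. Section~\ref{sec:reduction} constructs $X$ and expands \eqref{eq:degree}. Sections \ref{sec:tate} and~\ref{sec:limit} evaluate the terms of the expansion up to controlled errors, and Section~\ref{sec:end} compares the exponents.

\section{The order of $u$ along the degenerate fibers}\label{sec:curve}

\subsection{The curve and the function}
Let $C=\mathbf P^1$ with coordinate $s$, so $K$ is the function field of $C$, and let $T=(0,0)\in E(K)$. Then $2T=O$ and $\operatorname{div}(u)=2T-2O$ on $E$. The line $y=\lambda x$ through $T$ and a point $P$ meets $E$ at the roots of $x^2-(1+s^2+\lambda^2)x+s^2$, namely $x(P)$ and $x(P+T)$. Their product is $s^2$, so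
\begin{equation}\label{eq:uT}
x(P+T)=s^2/x(P),\qquad u(P+T)=1/u(P).
\end{equation}
The invariants of the equation are $c_4=16(s^4-s^2+1)$ and $\Delta_E=16s^4(s^2-1)^2$. Thus $E$ has good reduction over $C^\circ=C\setminus\{0,\infty,\pm1\}$. With $s'=1/s$, $x'=x/s^2$, $y'=y/s^3$ we get $y'^2=x'(x'-1)(x'-s'^2)$ and $u=x'/s'$. So the point $\infty$ of $C$ looks exactly like the point $0$. \emph{In every local statement at $\infty$, the letters $s,x,y$ stand for $s',x',y'$.}

For a point $\mathfrak p\in C$ with local parameter $s_{\mathfrak p}$, let $\Omega_{\mathfrak p}=\bigcup_{M\ge1}\mathbf C((s_{\mathfrak p}^{1/M}))$ be the field of Puiseux series. It is an algebraic closure of $K_{\mathfrak p}=\mathbf C((s_{\mathfrak p}))$, and it carries the valuation $v=v_{\mathfrak p}$ with $v(s_{\mathfrak p})=1$. The following lemma turns a count of zeros on a curve over $C$ into a sum over its geometric generic points, on which we can use the group law of $E$. The index $\eta$ denotes the fiber over the generic point of $C$.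

\begin{lemma}\label{lem:count}
Let $Z$ be a smooth projective curve, possibly disconnected, with a finite morphism to $C$, and let $f:Z\to\mathbf P^1$ be a morphism that is not identically $0$ or $\infty$ on any component. Then
\[
\deg f^*\mathcal O(1)=\sum_{\mathfrak p\in C}\ \sum_{P\in Z_\eta(\Omega_{\mathfrak p})}\max\big(0,v_{\mathfrak p}(f(P))\big).
\]
\end{lemma}

\begin{proof}
We may assume that $Z$ is connected, with function field $K'$. The left side is $\sum_{z\in Z}\max(0,\operatorname{ord}_zf)$, and the points $P$ are the $K$-embeddings $K'\to\Omega_{\mathfrak p}$. We have $K'\otimes_KK_{\mathfrak p}=\prod_{z\mid\mathfrak p}K_z$, where $K_z\cong\mathbf C((s_{\mathfrak p}^{1/e_z}))$ and $e_z$ is the ramification index. The field $K_z$ has exactly $e_z$ embeddings into $\Omega_{\mathfrak p}$ over $K_{\mathfrak p}$, and under each of them $v_{\mathfrak p}$ restricts to $e_z^{-1}\operatorname{ord}_z$. Together they contribute $\max(0,\operatorname{ord}_zf)$.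
\end{proof}

\begin{example}[The $3$-torsion]\label{ex:three}
Let $Z_3$ be the smooth projective curve over $C$ whose generic fiber is $E[3]\setminus\{O\}$. We count the zeros of $u$ on $Z_3$. The points of order $3$ are the flexes other than $O$. For $y^2=\phi(x)$ these are given by $2\phi\phi''-\phi'^2=0$, which here reads $3x^4-4(1+s^2)x^3+6s^2x^2-s^4=0$. Substituting $x=su$ and dividing by $s^3$ gives
\[
3s\,u^4-4(1+s^2)\,u^3+6s\,u^2-s=0 .
\]
At $\mathfrak p\ne0,\infty$ all coefficients are integral and the extreme ones are units, so all four roots have $v(u)=0$. At $\mathfrak p=0$ the four terms have valuations $1+4v(u)$, $3v(u)$, $1+2v(u)$ and $1$, and the minimum must be attained twice. This forces $v(u)=\frac13$ or $v(u)=-1$. The product of the roots is $-\frac13$, of valuation $0$, so three roots have $v(u)=\frac13$ and one has $v(u)=-1$. Each root carries two points $\pm P$. So six points have $v(u)=\frac13$ and two have $v(u)=-1$. Dividing the equation by $s^2$ gives the same equation in $s'$, so the same holds at $\infty$. By Lemma~\ref{lem:count}, $u$ has $2\cdot6\cdot\frac13=4$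 zeros on $Z_3$, and all of them lie over $0$ and $\infty$.
\end{example}

Let $\|\theta\|$ be the distance from $\theta$ to the nearest integer and define, on $\mathbf R/\mathbf Z$,
\[
\psi(\theta)=4\|\theta\|-1 .
\]
The values found in Example~\ref{ex:three} are $\psi(\pm\frac13)=\frac13$ and $\psi(0)=-1$. They suggest a homomorphism from $E[3]$ onto $\frac13\mathbf Z/\mathbf Z$, whose three fibers have three elements each, such that $v(u(P))$ is the value of $\psi$ at the image of $P$. Lemma~\ref{lem:rho} below constructs it. The formula cannot hold for points very close to $O$ or $T$, where $u$ has its pole and its zero on $E$; we first isolate these points.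

\subsection{Points close to $O$ or $T$}
Fix $\mathfrak p\in C$. The Weierstrass equation has integral coefficients at $\mathfrak p$. It is minimal over every field $\mathbf C((s_{\mathfrak p}^{1/M}))$, because $\Delta_E$ is a unit for $\mathfrak p\in C^\circ$ and $c_4$ is a unit at the four other points. Let
\[
E_1=\{O\}\cup\{P\in E(\Omega_{\mathfrak p}):\ v(x(P))<0\}
\]
be the set of points that reduce to $O$.

\begin{lemma}\label{lem:formal}
The set $E_1$ is a subgroup. If $P\in E_1\setminus\{O\}$ and $b\in\mathbf Z\setminus\{0\}$, then $bP\in E_1\setminus\{O\}$ and $v(x(bP))=v(x(P))$. In particular $E_1$ is torsion free.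
\end{lemma}

\begin{proof}
Every finite set of points is defined over some complete field $\mathbf C((s_{\mathfrak p}^{1/M}))$. By \cite[Ch.~IV and Prop.~VII.2.2]{AEC}, the parameter $z=-x/y$ identifies $E_1$ over that field with the points $v(z)>0$ of a formal group, $v(x)=-2v(z)$ on $E_1\setminus\{O\}$, and multiplication by $b$ is a power series $bz+z^2(\cdots)$ with integral coefficients. The residue field has characteristic $0$, so $v(b)=0$ and $v(z(bP))=v(z(P))$.
\end{proof}

\begin{lemma}\label{lem:good}
Let $\mathfrak p\ne0,\infty$ and $P\in E(\Omega_{\mathfrak p})$ with $P\notin E_1\cup(T+E_1)$. Then $v(u(P))=0$.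
\end{lemma}

\begin{proof}
Here $v(s)=0$, so $v(u(P))=v(x(P))$. If $v(x(P))<0$ then $P\in E_1$. If $v(x(P))>0$ then $v(x(P+T))<0$ by \eqref{eq:uT}, so $P\in T+E_1$.
\end{proof}

\subsection{The points $0$ and $\infty$}
Let $\mathfrak p=0$ (or $\infty$, with primes), let $M\ge1$, $t=s^{1/M}$ and $K_M=\mathbf C((t))$. The equation reduces to the nodal cubic $y^2=x^2(x-1)$, with node $(0,0)$. Since $c_4$ is a unit and $\operatorname{ord}_t\Delta_E=4M$, the curve $E$ has split multiplicative reduction of type $I_{4M}$ over $K_M$. We recall what this means; see \cite[Ch.~IV, \S\S6, 8, 9]{AT}. Let $\mathcal E$ be the minimal regular model of $E$ over $\mathbf C[[t]]$.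
\begin{itemize}
\item[(N1)] The special fiber is a reduced cycle $\Theta_0,\dots,\Theta_{4M-1}$ of smooth rational curves, indexed by $\mathbf Z/4M$, with $\Theta_b^2=-2$, $\Theta_b\cdot\Theta_{b\pm1}=1$ and no other intersections. A point $P\in E(K_M)$ extends to a section $\bar P$ that meets exactly one component, transversally; call its index $b(P)$. We number the components so that $b(O)=0$.
\item[(N2)] The morphism from $\mathcal E$ to the Weierstrass model contracts the $\Theta_b$ with $b\ne0$ to the node and is an isomorphism elsewhere. Hence $b(P)=0$ if and only if $P$ lies in the subgroup $E_0$ of points with nonsingular reduction, and $\bar P$ meets $\bar O$ if and only if $P\in E_1$. The quotient of $E_0$ by $E_1\cap E(K_M)$ is the group $\mathbf C^*$ of smooth points of the nodal cubic.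
\item[(N3)] The smooth locus of $\mathcal E$ is the N\'eron model, a group scheme whose group of components is cyclic of order $4M$. Every component is met by a section, by Hensel's lemma. Translations by points of $E(K_M)$ extend to automorphisms of $\mathcal E$.
\end{itemize}

\begin{lemma}\label{lem:rho}
Let $\mathfrak p\in\{0,\infty\}$ and $M\ge1$. The map $\rho:E(K_M)\to\mathbf Q/\mathbf Z$, $\rho(P)=b(P)/4M$, is a homomorphism, and:
\begin{itemize}
\item[(i)] $v(u(P))=\psi(\rho(P))$ if $P\notin E_1\cup(T+E_1)$;
\item[(ii)] $\rho(E[\ell])=\ell^{-1}\mathbf Z/\mathbf Z$ if $\ell\geq1$ and $E[\ell]\subset E(K_M)$.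
\end{itemize}
\end{lemma}

\begin{proof}
\emph{Additivity.} The point to check is that the group structure on the components agrees with their cyclic order. By (N3), translation by $P$ permutes the components as the class of $P$ in the component group does, and it preserves their intersections. So the component group acts simply transitively on the vertices of a $4M$-gon by symmetries of the polygon. A generator has order $4M\ge4$ in the dihedral group, and reflections have order $2$, so it is a rotation. Hence translation by any $P$ acts as a rotation, namely the one taking $\Theta_0$ to $\Theta_{b(P)}$. Composing two translations gives $b(P+P')=b(P)+b(P')$.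

(i) Write $\operatorname{div}(x)=2\bar T-2\bar O+\sum_ba_b\Theta_b$ on $\mathcal E$. The function $x$ restricts to a nonconstant function on the nodal cubic, hence on $\Theta_0$, so $a_0=0$. The point $T$ reduces to the node, so $b(T)\ne0$; since $2T=O$, we get $b(T)=2M$. A principal divisor has degree $0$ on each $\Theta_b$. By (N1) this says that $a_{b-1}-2a_b+a_{b+1}$ equals $2$ for $b=0$, equals $-2$ for $b=2M$, and vanishes otherwise. The sequence $\min(b,4M-b)$, $0\le b<4M$, satisfies these equations. The difference of two solutions has each term equal to the mean of its two neighbors on the cycle, so it is constant (look at its maximum). With $a_0=0$ we obtain $a_b=\min(b,4M-b)$.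

Let $P\notin E_1\cup(T+E_1)$. By (N2), $\bar P$ is disjoint from $\bar O$. Translating by $T$, we see that $\bar P$ meets $\bar T$ if and only if $P+T\in E_1$, so $\bar P$ is disjoint from $\bar T$ as well. It meets $\Theta_{b(P)}$ transversally and no other component, so $\operatorname{ord}_tx(P)=a_{b(P)}$. Therefore $v(x(P))=a_{b(P)}/M=4\|\rho(P)\|$ and $v(u(P))=4\|\rho(P)\|-1$.

(ii) The kernel of $\rho$ is $E_0$. Since $E_1$ is torsion free, $E_0\cap E[\ell]$ injects into the $\ell$-th roots of unity in $\mathbf C^*$, so it has at most $\ell$ elements. Hence $|\rho(E[\ell])|\ge\ell^2/\ell=\ell$. On the other hand $\rho(E[\ell])$ is killed by $\ell$, so it lies in $\ell^{-1}\mathbf Z/\mathbf Z$.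
\end{proof}

\begin{example}[Equidistribution for one factor]\label{ex:ell}
Let $\ell\geq3$ be odd and let $Z_\ell$ be the smooth projective curve over $C$ with generic fiber $E[\ell]\setminus\{O\}$. A torsion point of $E_1\cup(T+E_1)$ is $O$ or $T$, so Lemmas \ref{lem:good} and~\ref{lem:rho} apply to all points of $E[\ell]\setminus\{O\}$. Each fiber of $\rho$ on $E[\ell]$ has $\ell$ elements and $\psi(0)<0$. By Lemma~\ref{lem:count}, the number of zeros of $u$ on $Z_\ell$ is
\[
2\ell\sum_{a=0}^{\ell-1}\max\big(0,\psi(a/\ell)\big)=2\ell^2\Big(\int_0^1\max(0,\psi)\,d\theta+O(1/\ell)\Big)=\frac{\ell^2}2+O(\ell).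
\]
For $\ell=3$ the left side is $2\cdot3\cdot\frac23=4$, as in Example~\ref{ex:three}. Proposition~\ref{prop:limit} is the same computation for $f_n$ on $E^N$, with cosets of torsion subgroups in place of $E[\ell]$.
\end{example}

\section{A quadratic Weyl sum}\label{sec:weyl}

By \eqref{eq:gn} and Lemma~\ref{lem:rho}, the order of $f_n$ at a point $P$ with position $\rho=(\rho(P_1),\dots,\rho(P_N))$ is, apart from points with some $\tau_i\cdot P$ close to $O$ or $T$, the value at $\rho$ of
\[
\Psi_n(\rho)=\sum_{i<n}\psi(\tau_i\cdot\rho)=\sum_{i<n}\psi\Big(\tbinom i2\rho_1+i\rho_2+\rho_3\Big),\qquad\rho\in(\mathbf R/\mathbf Z)^N .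
\]
Here and below $i$ runs over $0\le i<n$. The average number of zeros per point is
\[
I_n=\int_{(\mathbf R/\mathbf Z)^N}\max(0,\Psi_n)\,d\rho .
\]
For Haar measure, $\psi(\theta)$ is uniformly distributed on $[-1,1]$, so $I_1=\frac14$. For $n=2$ the arguments $\rho_3$ and $\rho_2+\rho_3$ are independent, so $\Psi_2$ has density $(2-|\xi|)/4$ on $[-2,2]$ and $I_2=\int_0^2\xi(2-\xi)\,d\xi/4=\frac13$. This is less than $2I_1$: zeros of one factor of $f_2$ cancel against poles of the other. The cancellation persists at the rate of a random walk.

\begin{proposition}\label{prop:weyl}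
For all $n\ge1$, $\displaystyle \frac{\sqrt n}{6\sqrt6}\le I_n\le\frac12\sqrt{\frac n3}$.
\end{proposition}

\begin{proof}
The Fourier series of $\psi$ is $-\frac8{\pi^2}\sum_{q\ge1\text{ odd}}q^{-2}\cos2\pi q\theta$. Hence $\hat\psi(0)=0$ and $\sum_{q\in\mathbf Z}|\hat\psi(q)|=\frac8{\pi^2}\sum_{q\text{ odd}}q^{-2}=1$; also $\int\psi^2=\frac12\int_{-1}^1\xi^2d\xi=\frac13$. Since $\int\Psi_n=0$, we have $I_n=\frac12\int|\Psi_n|$.

\emph{Second moment.} The function $\psi(\tau_i\cdot\rho)$ involves only the characters $q\tau_i$ with $q\ne0$. If $q\tau_i=q'\tau_{i'}$, the third coordinates give $q=q'$ and the second give $i=i'$. So the $n$ terms of $\Psi_n$ are orthogonal and $\int\Psi_n^2=n/3$. The Cauchy--Schwarz inequality gives $\int|\Psi_n|\le\sqrt{n/3}$, which is the upper bound.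

\emph{Fourth moment.} A lower bound for the $L^1$ norm requires that $\Psi_n$ not be concentrated on a small set, and the fourth moment controls this. Put $W_q(\rho)=\sum_{i<n}e^{2\pi\sqrt{-1}\,q\,\tau_i\cdot\rho}$, so that $\Psi_n=\sum_{q\ne0}\hat\psi(q)W_q$. For $q\ne0$ we have $\|W_q\|_4=\|W_1\|_4$, because $\rho\mapsto q\rho$ preserves Haar measure. Expanding $|W_1|^4$ shows that $\|W_1\|_4^4$ is the number of $(i_1,i_2,i_3,i_4)\in\{0,\dots,n-1\}^4$ with
\[
i_1+i_2=i_3+i_4,\qquad \tbinom{i_1}2+\tbinom{i_2}2=\tbinom{i_3}2+\tbinom{i_4}2 .
\]
These equations say that the two pairs have the same sum and the same sum of squares, hence the same sum and the same product, so $\{i_1,i_2\}=\{i_3,i_4\}$ as multisets. There are $2n(n-1)+n=2n^2-n$ solutions. Therefore $\|\Psi_n\|_4\le\sum_q|\hat\psi(q)|\,\|W_q\|_4\le(2n^2)^{1/4}$.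

H\"older's inequality applied to $\Psi_n^2=|\Psi_n|^{2/3}|\Psi_n|^{4/3}$ gives $\int\Psi_n^2\le(\int|\Psi_n|)^{2/3}(\int\Psi_n^4)^{1/3}$. Hence $\int|\Psi_n|\ge(n/3)^{3/2}(2n^2)^{-1/2}=\sqrt n/(3\sqrt6)$.
\end{proof}

\begin{remark}[The choices of $P_3$ and of $u$]\label{rem:choices}
If $u(P_3)$ is replaced by $u(P_1)$ in \eqref{eq:g}, the sum becomes $n\psi(\rho_1)$ and the integral is $n/4$. With $u(P_2)$ the rows are $(i,1,0,\dots,0)$ and $|W_1|\le\min(n,1/2\|\rho_1\|)$, so the $L^1$ norm of the sum is at most $\|W_1\|_1\le1+\log n$, although its second moment is still $n/3$. The quadratic term $\binom i2$ is what makes the fourth moment small. The normalization $u=x/s$ is what makes $\psi$ have mean zero; indeed \eqref{eq:uT} corresponds to $\psi(\theta+\frac12)=-\psi(\theta)$. With $x$ in place of $u$, the function at $s=0$ is $\psi+1\ge0$, nothing cancels, and the integral is $n$.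
\end{remark}

\section{The variety $X$ and the expansion of the degree}\label{sec:reduction}

\subsection{Construction}
Let $S\to C$ be the relatively minimal smooth projective model of $E$. By minimality, $[-1]$ extends to an automorphism of $S$. Let $h_0$ be a very ample class on $S$ and $h=h_0+[-1]^*h_0$. Then $h$ is very ample and $h|_E$ is symmetric, that is, invariant under $[-1]^*$. Put $d=\deg h|_E>0$. Let $B\subset S^N$ be the closure of $E^N$ in the $N$-fold fiber product of $S$ over $C$. It is an irreducible projective variety of dimension $N+1$, with generic fiber $B_\eta=E^N$ and fibers $E_s^N$ over $s\in C^\circ$. Let $X_0=B\times\mathbf P^1$ and let $\mu:X\to X_0$ be a resolution of singularities. Then $\dim X=N+2=k$, and \eqref{eq:g} defines a birational map $g$ of $X$.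

\subsection{Models and inequalities between classes}\label{ss:conv}
A \emph{row} is a nonzero element of $\mathbf Z^N$. A row $r$ defines a dominant rational map $\varphi_r:B\dashrightarrow S$ over $C$, $P\mapsto r\cdot P$. A \emph{model} is a smooth projective variety $B'$ with a birational morphism to $B$; we always take it such that the finitely many rational maps under consideration are morphisms on it. On models put
\[
h_r=\varphi_r^*h,\qquad L_n=f_n^*\mathcal O(1),\qquad F=\text{the pullback of }\mathcal O_C(1).
\]
These classes are base point free, hence nef, and $F^2=0$ because $C$ is a curve. We use the projection formula in the following form: if $\pi:V'\to V$ is a generically finite morphism of degree $e$ between projective varieties of dimension $p$, then $\pi^*a_1\cdots\pi^*a_p=e\,a_1\cdots a_p$ for divisor classes $a_l$; if $\pi(V')$ has dimension less than $p$, the product vanishes. In particular the intersection numbers of the classes above do not depend on the model.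

For $\mathbf Q$-divisor classes $a,b$ on a smooth projective variety $V$ of dimension $p$, write $a\le b$ if $b-a$ is $\mathbf Q$-linearly equivalent to an effective $\mathbf Q$-divisor; for classes on models of $B$, we ask this on some model. We use three facts.
\begin{itemize}
\item[(O1)] The relation is preserved by pullback under dominant morphisms.
\item[(O2)] If $a_l\le b_l$ for $1\le l\le p$ and all $a_l,b_l$ are nef, then $0\le a_1\cdots a_p\le b_1\cdots b_p$. Indeed, a product of $p-1$ nef classes is nonnegative on an effective divisor, so one may replace one factor at a time.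
\item[(O3)] If $b$ is big, for instance the pullback of an ample class by a birational morphism, then for every $a$ we have $a\le tb$ for $t$ large.
\end{itemize}

\subsection{Three kinds of terms}
Call $t_1^{(n)},\dots,t_N^{(n)}$ the \emph{target rows} and the rows $e_1,\dots,e_N$ of the identity matrix the \emph{source rows}.

\begin{proposition}\label{prop:expand}
Let $\kappa$ be a K\"ahler form on $X$ in an ample class. There are $t\ge1$ and numbers $\Delta_n$ with $t^{-k}\Delta_n\le\int_X(g^n)^*(\kappa^j)\wedge\kappa^{k-j}\le t^k\Delta_n$ for all $n$, where $\Delta_n$ is a sum of at most $(N+1)^k$ nonnegative intersection numbers on models of $B$, of the following types: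
\begin{itemize}
\item[(1)] $h_{r_1}\cdots h_{r_{N+1}}$ with $m+1$ target rows and $N-m$ source rows;
\item[(2)] $h_{r_1}\cdots h_{r_{N+1}}$ with $m$ target rows and $N+1-m$ source rows;
\item[(3)] $L_n\cdot h_{r_1}\cdots h_{r_N}$ with $m$ target rows and $N-m$ source rows.
\end{itemize}
Rows may be repeated, and every choice of rows occurs at least once.
\end{proposition}

\begin{proof}
Let $p_a:X_0\to S$ and $q:X_0\to\mathbf P^1$ be the projections. The class $\alpha=\sum_ap_a^*h+q^*\mathcal O(1)$ is ample on $X_0$. Denote the class of $\kappa$ by $\kappa$ again. By (O3) there is $t\geq1$ with $\kappa\le t\mu^*\alpha$ and $\mu^*\alpha\le t\kappa$. Fix $n$, a model $B'$ on which $f_n$ and the $\varphi_r$ for all target rows are morphisms, and a smooth projective $\Gamma$ as in \eqref{eq:degree} such that $\Gamma\to B'\times\mathbf P^1$ is a birational morphism. Both $\pi_1$ and $\pi_2$ are dominant, so (O1) and (O2) give the two inequalities for $\Delta_n=(\pi_2^*\mu^*\alpha)^j\cdot(\pi_1^*\mu^*\alpha)^{k-j}$. By \eqref{eq:gn}, and since $j=m+1$ and $k-j=N+1-m$,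
\[
\Delta_n=\Big(\sum_ah_{t_a^{(n)}}+\omega_n\Big)^{m+1}\cdot\Big(\sum_ah_{e_a}+\omega\Big)^{N+1-m},\qquad\omega=w^*\mathcal O(1),\quad\omega_n=(f_nw)^*\mathcal O(1),
\]
where $w$ and $f_nw$ are the morphisms $q\mu\pi_1$ and $q\mu\pi_2$ from $\Gamma$ to $\mathbf P^1$ and the classes $h_r$ are pulled back from $B'$. Expand into $(N+1)^k$ products of nef classes. Since $\omega^2=\omega_n^2=0$ and $\dim B'=N+1$, a nonzero product contains each of $\omega,\omega_n$ at most once and contains at least one of them.

If it contains $\omega$ only, the projection formula for $\Gamma\to B'\times\mathbf P^1$ shows that it equals the product of the $N+1$ classes $h_r$ on $B'$; this is type (1). If it contains $\omega_n$ only, use instead the morphism $\Gamma\to B'\times\mathbf P^1$ whose second component is $f_nw$. It is birational, because $(b,w)\mapsto(b,f_n(b)w)$ is, and $\omega_n$ is the pullback of $\mathcal O(1)$ under it; this gives type (2). If it contains both, represent $\omega$ by the fiber $\Gamma_0$ of $w$ over a general $w_0\ne0,\infty$. This fiber is smooth of pure dimension $N+1$. The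 exceptional locus of $\Gamma\to B'\times\mathbf P^1$ has dimension at most $N+1$, so it meets $\Gamma_0$ in dimension at most $N$. Hence $\Gamma_0$ is irreducible and maps birationally onto $B'\times\{w_0\}$: it is a model of $B$. On it $f_nw=w_0f_n$, so $\omega_n$ restricts to $L_n$; this is type (3).
\end{proof}

\section{Comparison with a general fiber}\label{sec:tate}

On a fiber $E_s^N$, products of the classes $h_r$ are squares of determinants. But the numbers in Proposition~\ref{prop:expand} live on the total space, which has one more dimension, and there $h_r$ depends on $r$ in a way that involves the degenerate fibers. The remedy is a telescoping argument. Multiplication by $3$ multiplies $h_r$ by $9$ up to a divisor supported in fibers, and this error is bounded by a multiple of $F$ that \emph{does not depend on $r$}. Since $F^2=0$, the errors are again computed on a fiber. For $\nu\ge0$ put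
\[
h_r^{(\nu)}=9^{-\nu}h_{3^\nu r}.
\]

\begin{lemma}\label{lem:tate}
There is $c>0$ such that $h_r\le h_r^{(\nu)}+cF$ and $h_r^{(\nu)}\le h_r+cF$ for all rows $r$ and all $\nu\ge0$.
\end{lemma}

\begin{proof}
Resolve $[3]:S\dashrightarrow S$ by a birational morphism $\epsilon:S_1\to S$, an isomorphism on generic fibers, such that $\theta=[3]\circ\epsilon$ is a morphism. For a line bundle $\mathcal L$ on an elliptic curve, $[b]^*\mathcal L\cong\mathcal L^{(b^2+b)/2}\otimes[-1]^*\mathcal L^{(b^2-b)/2}$. Since $h|_E$ is symmetric, $[3]^*(h|_E)\cong(h|_E)^{\otimes9}$. So $\theta^*h-9\epsilon^*h$ is trivial on the generic fiber of $S_1$, hence is the class of a divisor $V$ supported in finitely many fibers. Every component of a fiber has positive multiplicity in it, and every fiber has class $F$, so $\pm V\le c_3F$ for some $c_3>0$. On a suitable model, $\varphi_{3^ir}$ lifts to a dominant morphism to $S_1$ over $C$, whose composition with $\theta$ is $\varphi_{3^{i+1}r}$. Pulling back gives $\pm(h_{3^{i+1}r}-9h_{3^ir})\le c_3F$, that is, $\pm(h_r^{(i+1)}-h_r^{(i)})\le9^{-(i+1)}c_3F$. Sum over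 $0\le i<\nu$ and take $c=c_3/8$.
\end{proof}

We write $\det(r_1,\dots,r_N)$ for the determinant of the matrix with rows $r_1,\dots,r_N$.

\begin{lemma}\label{lem:fiber}
For rows $r_1,\dots,r_N$,
\[
F\cdot h_{r_1}\cdots h_{r_N}=d^N\det(r_1,\dots,r_N)^2,\qquad
F\cdot L_n\cdot h_{r_1}\cdots h_{r_{N-1}}\le2d^{N-1}\sum_{i<n}\det(\tau_i,r_1,\dots,r_{N-1})^2 .
\]
Both statements remain true when any of the $h_r$ is replaced by $h_r^{(\nu)}$.
\end{lemma}

\begin{proof}
Represent $F$ by a general fiber $B'_s$ of a model. As in the proof of Proposition~\ref{prop:expand}, it is smooth and irreducible, with a birational morphism $\beta:B'_s\to E_s^N$. Let $D_1,\dots,D_N$ be divisors on $E_s$, view each row as a morphism $r_l:E_s^N\to E_s$, and let $R$ be the endomorphism of $E_s^N$ with rows $r_l$. We claim that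
\begin{equation}\label{eq:fiber}
r_1^*D_1\cdots r_N^*D_N=\det(R)^2\prod_l\deg D_l .
\end{equation}
The left side is the pullback by $R$ of the product of the $D_l$ on the $N$ factors. If $\det R\ne0$, then $R$ is an isogeny acting on $H_1(E_s^N,\mathbf Z)=H_1(E_s,\mathbf Z)^N\cong\mathbf Z^{2N}$ with determinant $\det(R)^2$, which is its degree. If $\det R=0$, the image of $R$ lies in the kernel of a row $\lambda$ with $\lambda R=0$, so it has dimension less than $N$. The projection formula gives \eqref{eq:fiber} in both cases, and the first formula follows.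

On $B'_s$ the class $L_n$ is that of the zero divisor of $f_n$, which is the positive part of $\operatorname{div}f_n=2\sum_i\beta^*\tau_i^*(T_s)-2\sum_i\beta^*\tau_i^*(O_s)$. Hence $L_n\le2\sum_i\beta^*\tau_i^*(T_s)$ there, and \eqref{eq:fiber} with $D_1=T_s$ of degree $1$ gives the inequality. Finally, replacing a row $r$ by $3^\nu r$ multiplies the squared determinants by $9^\nu$.
\end{proof}

\begin{lemma}\label{lem:top}
For rows $r_1,\dots,r_{N+1}$ and $\nu\geq0$ we have $h^{(\nu)}_{r_1}\cdots h^{(\nu)}_{r_{N+1}}=9^{-\nu}\,h_{r_1}\cdots h_{r_{N+1}}$. Moreover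
\[
0\le h_{r_1}\cdots h_{r_{N+1}}\le c\,d^N\sum_{l=1}^{N+1}\det(r_1,\dots,\widehat{r_l},\dots,r_{N+1})^2 .
\]
\end{lemma}

\begin{proof}
Multiplication by $3^\nu$ on $E^N$ is a dominant rational map $B\dashrightarrow B$ of degree $9^{\nu N}$, and $\varphi_{3^\nu r}=\varphi_r\circ[3^\nu]$. Lifting it to a morphism between models, the projection formula gives $\prod_lh_{3^\nu r_l}=9^{\nu N}\prod_lh_{r_l}$; divide by $9^{\nu(N+1)}$. For the inequality, Lemma~\ref{lem:tate}, (O2), $F^2=0$ and Lemma~\ref{lem:fiber} give
\[
\prod_lh_{r_l}\le\prod_l\big(h_{r_l}^{(\nu)}+cF\big)=9^{-\nu}\prod_lh_{r_l}+c\,d^N\sum_l\det(r_1,\dots,\widehat{r_l},\dots,r_{N+1})^2 .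
\]
Let $\nu\to\infty$.
\end{proof}

This settles the terms of types (1) and (2). In a term of type (3) the class $L_n$ does not rescale under $[3^\nu]$, and the renormalized product has a nonzero limit.

\section{Counting the zeros of $f_n$}\label{sec:limit}

\begin{proposition}\label{prop:limit}
Fix $n\geq1$ and a matrix $R\in M_N(\mathbf Z)$ with nonzero rows $r_1,\dots,r_N$. Then
\[
\lim_{\nu\to\infty}L_n\cdot h_{r_1}^{(\nu)}\cdots h_{r_N}^{(\nu)}=2d^N\det(R)^2\,I_n .
\]
\end{proposition}

\begin{corollary}\label{cor:limit}
With the same notation,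
\[
\Big|L_n\cdot h_{r_1}\cdots h_{r_N}-2d^N\det(R)^2I_n\Big|\le2c\,d^{N-1}\sum_{l=1}^N\sum_{i<n}\det(\tau_i,r_1,\dots,\widehat{r_l},\dots,r_N)^2 .
\]
\end{corollary}

\begin{proof}
Let $\varepsilon$ be the right side. By Lemma~\ref{lem:tate}, (O2), $F^2=0$ and Lemma~\ref{lem:fiber},
\[
L_n\prod_lh_{r_l}\le L_n\prod_l\big(h^{(\nu)}_{r_l}+cF\big)=L_n\prod_lh^{(\nu)}_{r_l}+c\sum_lF\cdot L_n\prod_{l'\ne l}h^{(\nu)}_{r_{l'}}\le L_n\prod_lh^{(\nu)}_{r_l}+\varepsilon .
\]
The same chain with $h_{r_l}$ and $h_{r_l}^{(\nu)}$ exchanged gives $L_n\prod_lh^{(\nu)}_{r_l}\le L_n\prod_lh_{r_l}+\varepsilon$. Let $\nu\to\infty$ and apply Proposition~\ref{prop:limit}.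
\end{proof}

The rest of this section proves Proposition~\ref{prop:limit}. Here $n$ and $R$ are fixed, so constants may depend on them; they must not depend on $\nu$. Put $D=\det R$ and $\ell=3^\nu$.

\subsection{The case $D=0$}
On a blowup of $S$ where $u$ is a morphism, $u^*\mathcal O(1)\le c'h$ for some $c'$ by (O3). The zero divisor of a product is at most the sum of the zero divisors of the factors, so $L_n\le c'\sum_{i<n}h_{\tau_i}\le c'\sum_{i<n}(h_{\tau_i}^{(\nu)}+cF)$. By Lemmas \ref{lem:fiber} and~\ref{lem:top},
\[
0\le L_n\prod_lh_{r_l}^{(\nu)}\le c'\sum_{i<n}\Big(9^{-\nu}h_{\tau_i}\prod_lh_{r_l}+c\,d^ND^2\Big)\longrightarrow0 .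
\]
From now on $D\ne0$.

\subsection{Choice of a curve}\label{ss:choice}
We want to represent $\prod_lh_{\ell r_l}$ by a curve to which Lemma~\ref{lem:count} applies. The matrix $\ell R$ is an isogeny of $E^N$ and a generically finite rational map $B\dashrightarrow B$, and $\varphi_{\ell r_l}=p_l\circ\ell R$, where $p_l:B\to S$ is the projection. So the curve will be the preimage under $\ell R$ of a curve $Z_0\subset B$ cut out by divisors $p_l^{-1}(H_l)$ with $H_l\in|h|$. The error terms below depend on $Z_0$, so we need \emph{one} curve $Z_0$ that serves for all $\nu$.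

For each $\nu$ fix a model $\beta_\nu:B_\nu\to B$ on which $f_n$ and $\Lambda_\nu=\ell R\circ\beta_\nu:B_\nu\to B$ are morphisms. Consider the following closed subsets of $B$.
\begin{itemize}
\item[(Y1)] $Y_\nu=\Lambda_\nu(W_\nu)$, where $W_\nu$ is the set of points of $B_\nu$ at which the fiber of $\Lambda_\nu$ has positive dimension. The set $W_\nu$ is closed, of dimension at most $N$ since $\Lambda_\nu$ is generically finite, and it is a union of positive-dimensional irreducible subvarieties contracted to points. Such a subvariety through a point lying on only one component of $W_\nu$ is contained in that component. So each component has general fibers of positive dimension over its image, and $\dim Y_\nu\le N-1$.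
\item[(Y2)] $Y'_\nu$, the closure in $B$ of $\ell R(Y^\circ_\nu)$, where $Y^\circ_\nu\subset E^N$ is the closed set over which the birational morphism $\beta_{\nu,\eta}:B_{\nu,\eta}\to E^N$ is not an isomorphism. Since $E^N$ is smooth, $Y_\nu^\circ$ has codimension at least $2$. So $\ell R(Y^\circ_\nu)$ has dimension at most $N-2$ over $K$, and $\dim Y'_\nu\le N-1$.
\item[(Y3)] $Y''_i$ for $i<n$, the closure in $B$ of $\{Q\in E^N:\ 2\tau_i\operatorname{adj}(R)\cdot Q=O\}$, where $\operatorname{adj}(R)R=D\,I$. The row $\tau_i\operatorname{adj}(R)$ is nonzero because $D\ne0$, so $\dim Y''_i\le N$.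
\end{itemize}
Choose $H_1,\dots,H_N\in|h|$ one after the other, and put $Z_0=\bigcap_lp_l^{-1}(H_l)$ and $Z_\nu'=\Lambda_\nu^{-1}(Z_0)$. A general member of a base point free linear system contains no component of a given closed set, so it lowers its dimension or misses it; and by Bertini's theorem it cuts a given smooth variety in a smooth divisor or misses it. At the $l$-th step, apply this to the sets cut out by the previous $H_{l'}$ in $B_\nu$, $Y_\nu$, $Y'_\nu$, $Y''_i$, for all $\nu$ and $i$, and require also that $H_l$ be smooth and irreducible. These are countably many dense Zariski open conditions on $H_l$, so they can be met over $\mathbf C$. As a result, for all $\nu$: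
\begin{itemize}
\item[(a)] $Z'_\nu$ is smooth of pure dimension $1$ and has class $\prod_lh_{\ell r_l}$;
\item[(b)] $Z_0$ is disjoint from $Y_\nu$ and $Y'_\nu$, and $Z_0\cap Y''_i$ is a finite set of closed points.
\end{itemize}

\emph{The curve $Z'_\nu$ is finite over $C$.} By (b), $Z'_\nu$ avoids $W_\nu$, so $Z'_\nu\to Z_0$ has finite fibers. Each $H_l$ is an irreducible curve with $H_l\cdot F=d>0$, so it is finite over $C$; and $Z_0$ lies in the fiber product of the $H_l$ over $C$. Hence $Z'_\nu\to C$ is proper with finite fibers.

\emph{Its generic fiber.} The generic fiber of the integral curve $H_l$ is the spectrum of a field of degree $d$ over $K$, so it has $d$ geometric points. Thus $\mathcal Q=Z_{0,\eta}(\bar K)=\prod_l(H_l\cap E)(\bar K)$ has $d^N$ elements. Since $Z_0\cap Y'_\nu=\emptyset$, the set $(\ell R)^{-1}(Z_{0,\eta})$ avoids $Y_\nu^\circ$, so $\beta_{\nu,\eta}$ identifies $Z'_{\nu,\eta}$ with it: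
\[
Z'_{\nu,\eta}(\bar K)=\{P\in E(\bar K)^N:\ \ell RP\in\mathcal Q\}.
\]
For such a $P$, with $Q=\ell RP$, put $P_{(i)}=\tau_i\cdot P$ and $Q_{(i)}=\tau_i\operatorname{adj}(R)\cdot Q$. Then
\begin{equation}\label{eq:PQ}
\ell D\,P_{(i)}=Q_{(i)},
\end{equation}
and the finite set of points $Q_{(i)}$, for $Q\in\mathcal Q$ and $i<n$, \emph{does not depend on $\nu$}. By (b), $Y''_i$ does not meet $Z_{0,\eta}$, so $2Q_{(i)}\ne O$. Then \eqref{eq:PQ} gives $P_{(i)}\notin\{O,T\}$, and $f_n(P)=\prod_iu(P_{(i)})$ is neither $0$ nor $\infty$.

For each $\mathfrak p\in C$ fix, once for all $\nu$, a $K$-embedding $\bar K\to\Omega_{\mathfrak p}$. By (a) and Lemma~\ref{lem:count},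
\begin{equation}\label{eq:star}
L_n\cdot\prod_lh_{r_l}^{(\nu)}=\ell^{-2N}\sum_{\mathfrak p\in C}\ \sum_{Q\in\mathcal Q}\ \sum_{\ell RP=Q}\max\big(0,v_{\mathfrak p}(f_n(P))\big).
\end{equation}
For each $Q$ the points $P$ form a coset of $G=\ker(\ell R)$, a finite group with $|G|=\ell^{2N}D^2$ and $G\supset E[\ell]^N$.

\subsection{Exceptional points}
Lemmas \ref{lem:good} and~\ref{lem:rho} compute $v(u(P_{(i)}))$ unless $P_{(i)}$ is close to $O$ or $T$. At a given $\mathfrak p$, call $i<n$ an \emph{exceptional index} of $P$ if $P_{(i)}\in E_1\cup(T+E_1)$, and call $P$ \emph{exceptional} if it has an exceptional index. In Example~\ref{ex:ell} there were no such points. Here there may be some, and we show that they are few and that $f_n$ has bounded order at them.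

\begin{lemma}\label{lem:exc}
There are a finite set $\mathcal S\subset C$ containing $0$ and $\infty$ and a constant $A\ge1$, both independent of $\nu$, such that:
\begin{itemize}
\item[(i)] at each $\mathfrak p$, each coset $\{\ell RP=Q\}$ contains at most $2n|G|\ell^{-2}$ exceptional points;
\item[(ii)] there are no exceptional points at $\mathfrak p\notin\mathcal S$;
\item[(iii)] $|v(u(P_{(i)}))|\le A$ if $i$ is an exceptional index of $P$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) Fix $i$. Let $P,P'$ be in the same coset, with $P_{(i)}$ and $P'_{(i)}$ both in $E_1$ or both in $T+E_1$. Then $\tau_i\cdot(P-P')$ is a torsion point of $E_1$, hence $O$ by Lemma~\ref{lem:formal}. So $P-P'$ lies in the kernel of $\tau_i$ on $G$. The third entry of $\tau_i$ is $1$ and $G\supset E[\ell]^N$, so $\tau_i\cdot G\supset E[\ell]$ and this kernel has at most $|G|\ell^{-2}$ elements. There are $n$ indices and two cases.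

(ii), (iii) If $P_{(i)}\in E_1$, then \eqref{eq:PQ} and Lemma~\ref{lem:formal} give $v(x(P_{(i)}))=v(x(Q_{(i)}))<0$. If $P_{(i)}+T\in E_1$, then $2\ell D(P_{(i)}+T)=2Q_{(i)}$, so $v(x(P_{(i)}+T))=v(x(2Q_{(i)}))<0$, and $v(u(P_{(i)}))=-v(u(P_{(i)}+T))$ by \eqref{eq:uT}. The elements $x(Q_{(i)})$ and $x(2Q_{(i)})$ form a finite subset $\mathcal A$ of $\bar K$, independent of $\nu$. An element of $\bar K$ has $v_{\mathfrak p}\ge0$ unless a coefficient of its minimal polynomial over $K$ has a pole at $\mathfrak p$. Let $\mathcal S$ consist of $0$, $\infty$ and these poles for the elements of $\mathcal A$. Since $u=x/s$ and $0\leq v(s)\le1$, we can take for $A$ one plus the maximum of $|v_{\mathfrak p}|$ over $\mathfrak p\in\mathcal S$ and the nonzero elements of $\mathcal A$ (computed with $x'$ at $\infty$).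
\end{proof}

\subsection{The points $\mathfrak p\ne0,\infty$}
By Lemma~\ref{lem:good}, $v(u(P_{(i)}))=0$ at nonexceptional indices. So only exceptional points contribute to \eqref{eq:star}, each at most $nA$. By Lemma~\ref{lem:exc} the total contribution of these $\mathfrak p$ is at most
\[
\ell^{-2N}\cdot|\mathcal S|\cdot d^N\cdot2n|G|\ell^{-2}\cdot nA=2n^2A\,|\mathcal S|\,d^ND^2\,\ell^{-2}\longrightarrow0 .
\]

\subsection{The points $0$ and $\infty$}
Let $\mathfrak p\in\{0,\infty\}$. Fix $\nu$, choose $M$ such that $E[\ell]$ and all coordinates of all points $P$ in \eqref{eq:star} lie in $E(K_M)$, and let $\rho$ be as in Lemma~\ref{lem:rho}. Write $\rho(P)=(\rho(P_1),\dots,\rho(P_N))$ and $\Psi_n^+=\max(0,\Psi_n)$. If $P$ is not exceptional, then, $\rho$ being a homomorphism,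
\[
v(f_n(P))=\sum_{i<n}\psi\big(\rho(\tau_i\cdot P)\big)=\Psi_n(\rho(P)).
\]
If $P$ is exceptional, then $|v(f_n(P))|\le nA$, since each index contributes at most $A$ or at most $\max|\psi|=1$ in absolute value, and $|\Psi_n|\le n$. Hence for each $Q\in\mathcal Q$,
\[
\Big|\sum_{\ell RP=Q}\max\big(0,v(f_n(P))\big)-\sum_{\ell RP=Q}\Psi_n^+(\rho(P))\Big|\le2n^2A\,|G|\,\ell^{-2}.
\]
The coset is invariant under translation by $E[\ell]^N$, which $\rho$ maps onto $(\ell^{-1}\mathbf Z/\mathbf Z)^N$ by Lemma~\ref{lem:rho}(ii). Averaging over these translations,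
\[
\sum_{\ell RP=Q}\Psi_n^+(\rho(P))=\sum_{\ell RP=Q}\ \ell^{-N}\sum_{\gamma\in(\ell^{-1}\mathbf Z/\mathbf Z)^N}\Psi_n^+(\rho(P)+\gamma).
\]
The inner average is a Riemann sum of mesh $1/\ell$ for the Lipschitz function $\Psi_n^+$, which does not depend on $\nu$; it equals $I_n+O(1/\ell)$ uniformly in $\rho(P)$. Since $\ell^{-2N}|G|=D^2$ and $|\mathcal Q|=d^N$, the contribution of $\mathfrak p$ to \eqref{eq:star} is $d^ND^2I_n+O(1/\ell)$. The two points $0$ and $\infty$ give the limit $2d^ND^2I_n$, and Proposition~\ref{prop:limit} is proved.

\section{Determinants and the proof of the theorem}\label{sec:end}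

It remains to compare the main term $\det(R)^2I_n$ with the error in Corollary~\ref{cor:limit}. The error is a sum of $n$ terms, which costs a factor $n$ where the main term gains only $\sqrt n$. But in each of these terms a row of $R$ has been replaced by $\tau_i$, whose entries are at most $n^2$, and this lowers the determinant when $N$ is large enough.

\begin{lemma}\label{lem:det}
Consider an $N\times N$ determinant in which $q$ rows are target rows $t_a^{(n)}$, at most one row is $\tau_i$ for some $i<n$, and the other rows are source rows. It is $O(n^{q(N-q)})$ if there is no row $\tau_i$, and $O(n^{q(N-q)-q+2})$ if there is one, with constants depending only on $N$.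
\end{lemma}

\begin{proof}
Give $t_a^{(n)}$ the weight $a$ and $\tau_i=t_3^{(i)}$ the weight $3$. The entry in column $b$ of a row of weight $a$ is $0$ if $b>a$ and at most $n^{a-b}$ otherwise. We may assume that the source rows are distinct and that the target rows are distinct, since otherwise the determinant is $0$. Expanding along the source rows leaves a $p\times p$ minor on the weighted rows. Each nonzero term of its Leibniz expansion is at most $n^{\sum a-\sum b}$, where $\sum a$ is the sum of the weights and $\sum b\ge p(p+1)/2$ is the sum of the $p$ distinct column indices. The weights of the target rows sum to at most $N+(N-1)+\dots+(N-q+1)=qN-\frac{q(q-1)}2$. Without $\tau_i$ we have $p=q$, and the exponent is at most $qN-\frac{q(q-1)}2-\frac{q(q+1)}2=q(N-q)$. With $\tau_i$ we have $p=q+1$, and it is at most $3+qN-\frac{q(q-1)}2-\frac{(q+1)(q+2)}2=q(N-q)-q+2$.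
\end{proof}

\begin{lemma}\label{lem:vdm}
Let $R_n$ have the rows $t_{N-m+1}^{(n)},\dots,t_N^{(n)},e_{m+1},\dots,e_N$. Then $|\det R_n|=n^{m(N-m)}(\delta+o(1))$ with $\delta>0$.
\end{lemma}

\begin{proof}
Put $a=N-m\ge m$. The source rows remove the last $N-m$ columns, so $|\det R_n|$ is the absolute value of $\det\big(\binom n{a+i-l}\big)_{1\le i,l\le m}$, where $a+i-l\ge1$. Since $\binom nr=n^r(1/r!+o(1))$, we can factor $n^{a+i}$ out of row $i$ and $n^{-l}$ out of column $l$. This gives $n^{ma}(\delta+o(1))$ with $\delta=\det\big(1/(a+i-l)!\big)$. For $x_i=a+i$ we have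
\[
\frac1{(x_i-l)!}=\frac1{(x_i-1)!}\,(x_i-1)(x_i-2)\cdots(x_i-l+1),
\]
and the last product is a monic polynomial of degree $l-1$ in $x_i$. Column operations reduce the matrix of these products to a Vandermonde matrix, so
\[
\delta=\prod_{i=1}^m\frac1{(a+i-1)!}\ \prod_{1\le i<i'\le m}(i'-i)>0 .
\]
For $N=6$ this is $\delta=2/(3!\,4!\,5!)=1/8640$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Put $\sigma_0=2m(N-m)=2\lfloor N^2/4\rfloor$, so that $\sigma=\sigma_0+\frac12$ and $2q(N-q)\le\sigma_0$ for every integer $q$. By Proposition~\ref{prop:expand} it suffices to bound $\Delta_n$ above and below by positive multiples of $n^\sigma$.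

\emph{Terms of types (1) and (2).} By Lemma~\ref{lem:top} they are bounded by a constant times a sum of $N+1$ squared determinants made of target and source rows. By Lemma~\ref{lem:det} they are $O(n^{\sigma_0})$.

\emph{The error in terms of type (3).} In Corollary~\ref{cor:limit}, one of the rows is replaced by $\tau_i$. If it is a source row, then $q=m$ in Lemma~\ref{lem:det} and the exponent is $m(N-m)-m+2$. If it is a target row, then $q=m-1$ and the exponent is $(m-1)(N-m+1)-(m-1)+2=m(N-m)-(N-m)+2$. Squaring and summing over $i<n$ gives $O(n^{\sigma_0-2m+5})$ and $O(n^{\sigma_0-2(N-m)+5})$. Since $N\ge6$, we have $N-m\ge m\ge3$, and both are $O(n^{\sigma_0-1})$. Hence every term of type (3) equals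
\begin{equation}\label{eq:type3}
2d^N\det(R)^2I_n+O(n^{\sigma_0-1}).
\end{equation}

\emph{Upper bound.} In \eqref{eq:type3}, $\det(R)^2=O(n^{\sigma_0})$ by Lemma~\ref{lem:det} and $I_n=O(\sqrt n)$ by Proposition~\ref{prop:weyl}. The number of terms is at most $(N+1)^k$, so $\Delta_n=O(n^{\sigma})$.

\emph{Lower bound.} All terms are nonnegative, and the term of type (3) with matrix $R_n$ occurs. By \eqref{eq:type3}, Lemma~\ref{lem:vdm} and Proposition~\ref{prop:weyl},
\[
\Delta_n\ge2d^N\big(\delta^2+o(1)\big)\,n^{\sigma_0}\,\frac{\sqrt n}{6\sqrt6}-O(n^{\sigma_0-1}),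
\]
which is at least a positive multiple of $n^\sigma$ for large $n$.

The two bounds give $\lambda_j(g)=1$ and $s_j(g)=\sigma=2\lfloor(k-2)^2/4\rfloor+\frac12$.
\end{proof}

\begin{remark}[The hypothesis $k\ge8$]\label{rem:dim}
Apart from the condition $N\ge3$, which gives a meaning to $P_3$, the dimension enters only in the error of \eqref{eq:type3}. The argument needs $\sigma_0-2m+5<\sigma_0+\frac12$, that is, $m\ge3$, or $k\ge8$. For $m\le2$ the error bound is at least of order $n^{\sigma_0+1}$ and no longer lies below the main term, so the argument gives no conclusion.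
\end{remark}

\begin{thebibliography}{9}

\bibitem{CPR}
Serge Cantat and Olga Paris-Romaskevich,
\emph{Automorphisms of compact K\"ahler manifolds with slow dynamics},
arXiv:2002.03615 (2020).

\bibitem{AEC}
Silverman,
\emph{The Arithmetic of Elliptic Curves}.

\bibitem{AT}
Silverman,
\emph{Advanced Topics}.

\end{thebibliography}
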